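# A gap in the $\pi$-weight spectrum of countable Fréchet–Urysohn spaces

## 1. No gaps when $\mathfrak p=\mathfrak c$

All topological spaces in these notes are regular and Hausdorff.

**Definition.** A space is *Fréchet–Urysohn* if whenever a point is in the closure of a set, there is an $\omega$-sequence from that set converging to the point. A *$\pi$-base* is a family of nonempty open sets such that every nonempty open set contains a member of the family. The *$\pi$-weight* is the least cardinality of a $\pi$-base. The *$\pi$-weight spectrum* (of the countable regular Fréchet–Urysohn spaces), here just "the spectrum", is the set of uncountable cardinals $\lambda$ such that some countable regular Fréchet–Urysohn space has $\pi$-weight $\lambda$.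

Two examples. The rationals $\mathbb Q$ are Fréchet–Urysohn, being first countable, and have $\pi$-weight $\omega$, so they contribute nothing to the spectrum. The sequential fan has underlying set $(\omega\times\omega)\cup\{\infty\}$, the points of $\omega\times\omega$ are isolated, and the basic neighborhoods of $\infty$ are $N_f=\{\infty\}\cup\{(n,m):m\ge f(n)\}$ for $f\in\omega^\omega$. If $\infty\notin D$ is in the closure of $D$, then some column $\{n\}\times\omega$ meets $D$ in an infinite set (otherwise choose $f$ with $N_f\cap D=\emptyset$), and that infinite set converges to $\infty$. So the fan is Fréchet–Urysohn. It is not first countable: given $f_k$ $(k<\omega)$, put $f(n)=\max_{k\le n}f_k(n)+1$; then $(k,f_k(k))\in N_{f_k}\setminus N_f$ for each $k$. Nevertheless its $\pi$-weight is $\omega$, because the singletons of isolated points form a $\pi$-base. Isolated points make $\pi$-bases cheap, and we shall have to remove them.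

One bound is immediate: a countable space has at most $\mathfrak c=2^\omega$ open sets, so the spectrum contains no cardinal above $\mathfrak c$.

Recall two cardinals. The cardinal $\mathfrak b$ is the least size of a family in $\omega^\omega$ that no single function eventually dominates. A *pseudo-intersection* of $\mathcal A\subseteq[\omega]^\omega$ is a set $P$ with $P\setminus D$ finite for all $D\in\mathcal A$, and $\mathfrak p$ is the least size of a family $\mathcal A\subseteq[\omega]^\omega$ all of whose finite intersections are infinite and which has no infinite pseudo-intersection. It is a textbook fact that $\omega_1\le\mathfrak p\le\mathfrak b\le\mathfrak c$. We use the following known facts.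

* **Fact A.** For every infinite cardinal $\lambda<\mathfrak p$, every countable dense subset of the Tychonoff product $2^\lambda$ is a countable Fréchet–Urysohn space of $\pi$-weight $\lambda$.
* **Fact B.** In ZFC there is a countable Fréchet–Urysohn space with $\pi$-weight at least $\mathfrak b$.

**Proposition 1.** If $\mathfrak p=\mathfrak c$, the spectrum is the set of all uncountable cardinals $\lambda\le\mathfrak c$.

*Proof.* Let $\omega_1\le\lambda<\mathfrak c=\mathfrak p$. By the Hewitt–Marczewski–Pondiczery theorem $2^\lambda$ is separable, since $\lambda\le\mathfrak c$. By Fact A a countable dense subset witnesses that $\lambda$ is in the spectrum. Next, $\mathfrak p\le\mathfrak b\le\mathfrak c$ gives $\mathfrak b=\mathfrak c$, so the space of Fact B has $\pi$-weight at least $\mathfrak c$; it is also at most $\mathfrak c$, since there are at most $\mathfrak c$ open sets. Nothing above $\mathfrak c$ is in the spectrum. $\square$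

So under Martin's axiom, for instance, the spectrum is an interval of cardinals. The problem is whether it can have a hole.

*Is it consistent that there are uncountable cardinals $\lambda_1<\lambda_2<\lambda_3$ such that $\lambda_1,\lambda_3$ are in the spectrum and $\lambda_2$ is not?*

The problem is from Alan Dow, "Some results on the $\pi$-weight of countable Fréchet-Urysohn spaces", arXiv:2512.09614 (2025). For orientation, here is what is known about some models. There are models in which $\mathfrak b=\mathfrak c>\omega_1$ is in the spectrum and nothing strictly between $\omega$ and $\mathfrak c$ is; in the Cohen model nothing above $\aleph_1$ is in the spectrum; and for any infinite $\kappa$, after forcing with the measure algebra $\mathcal M_\kappa$, the spectrum contains every uncountable cardinal $\le\kappa$. The answer to the question is yes.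

**Theorem 2.** Let $\theta\le\kappa$ be regular uncountable cardinals such that $\kappa^{<\kappa}=\kappa$ and, for every cardinal $\mu$ with $\theta\le\mu<\kappa$, $([\mu]^{<\theta},\subseteq)$ has a cofinal subset of size $<\kappa$. Then there is a ccc poset forcing $\mathfrak b=\mathfrak c=\kappa$ and
$$\pi\text{-weight spectrum}=\{\lambda:\lambda\text{ a cardinal},\ \omega_1\le\lambda<\theta\}\cup\{\kappa\}.$$

**Corollary 3.** The last hypothesis of Theorem 2 always holds if $\kappa=\theta^{+n}$ with $n<\omega$. Over a model of GCH, $\theta=\omega_2$ and $\kappa=\omega_3$ satisfy all hypotheses. Hence it is consistent that $\mathfrak b=\mathfrak c=\aleph_3$ and the spectrum is exactly $\{\aleph_1,\aleph_3\}$, so that $\lambda_1=\aleph_1$, $\lambda_2=\aleph_2$, $\lambda_3=\aleph_3$ are as required.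

*Proof from Theorem 2.* We show by induction on $m<\omega$ that $[\theta^{+m}]^{<\theta}$ has a cofinal subset of size $\theta^{+m}$; for $m<n$ this is less than $\kappa$. For $m=0$, the ordinals below $\theta$ form a cofinal subset of $[\theta]^{<\theta}$, because $\theta$ is regular. For the step let $\mu=\theta^{+m}$. A subset of $\mu^+$ of size $<\theta$ is bounded in $\mu^+$, so $[\mu^+]^{<\theta}=\bigcup_{\mu\le\eta<\mu^+}[\eta]^{<\theta}$. Each such $\eta$ has size $\mu$, so $[\eta]^{<\theta}$ has a cofinal subset of size $\mu$; the union of these over all $\eta$ is cofinal and has size $\mu^+$. Under GCH, $\omega_3^{<\omega_3}=\omega_3$. $\square$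

If $\theta=\kappa$, the conclusion of Theorem 2 is that of Proposition 1, and the textbook ccc iteration forcing Martin's axiom with $\mathfrak c=\kappa$ suffices. What changes when $\theta<\kappa$? The members of the spectrum come just as easily: we need $\mathfrak p\ge\theta$ for those below $\theta$, and $\mathfrak b=\mathfrak c=\kappa$ for $\kappa$. The new task is to destroy *every* countable Fréchet–Urysohn space whose $\pi$-weight lies in $[\theta,\kappa)$, without preventing $\mathfrak p\ge\theta$ and $\mathfrak b=\kappa$. The rest of the lecture does this.

## 2. A generic dense set that avoids the old convergent sequences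

Call a space *crowded* if it has no isolated points. Consider one crowded countable Fréchet–Urysohn space $(\omega,\tau)$ in a model $V$ and a point $x$. To destroy it, we want to add a set $A$ that is dense, so that $x$ is in the closure of $A\setminus\{x\}$, while no sequence from $A\setminus\{x\}$ converges to $x$.

The first thing to try is a Cohen set $A\subseteq\omega$. It is dense, since by genericity it meets every infinite set of $V$, and nonempty open sets are infinite. But genericity says more: $A$ meets every infinite set of $V$ in an *infinite* set. In $V$ there is an infinite $S\subseteq\omega\setminus\{x\}$ converging to $x$, and then $A\cap S$ is an infinite subset of $A\setminus\{x\}$ converging to $x$. The attempt fails for every such space.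

So $A$ must be dense and yet almost disjoint from each old $S$ converging to $x$. Such an $S$, $x\notin S$, is nowhere dense. Indeed $S\cup\{x\}$ is compact, hence closed. If it contained a nonempty open $O$, then $O$, being infinite, would contain some $z\ne x$; disjoint neighborhoods of $z$ and $x$ show that $z$ has an open neighborhood meeting $S\cup\{x\}$ in a finite set, so $O$ would contain a finite nonempty open set, hence an isolated point. This suggests making $A$ almost disjoint from *all* old nowhere dense sets, while meeting all old open sets.

**Filters.** Filters on $\omega$ are proper and contain all cofinite sets. For a filter $F$ let $F^+=\{Y\subseteq\omega:Y\cap Z\neq\emptyset\text{ for all }Z\in F\}$. If $Y\notin F^+$, some $Z\in F$ is disjoint from $Y$, so $\omega\setminus Y\in F$. If $Y\in F^+$ is split into finitely many pieces, some piece is in $F^+$; otherwise the intersection of the complements of the pieces would be a member of $F$ disjoint from $Y$. Hence if $Y\in F^+$ and $Y'\notin F^+$, then $Y\setminus Y'\in F^+$. Finite sets are not in $F^+$.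

**Definition.** For a nonempty family $\mathcal B$ of nonempty subsets of $\omega$ let
$$\mathrm{nwd}(\mathcal B)=\{N\subseteq\omega:\ \forall B\in\mathcal B\ \exists B'\in\mathcal B\ (B'\subseteq B\setminus N)\}.$$

This is closed under subsets, and under unions: given $N_1,N_2$ in it and $B$, first find $B'\subseteq B\setminus N_1$, then $B''\subseteq B'\setminus N_2$ in $\mathcal B$. No $B\in\mathcal B$ belongs to it, since $B'\subseteq B\setminus B$ is impossible for nonempty $B'$; so neither does $\omega$. The statement "$N\in\mathrm{nwd}(\mathcal B)$" quantifies only over $\mathcal B$, so it is absolute between models containing $N$ and $\mathcal B$. If $\mathrm{nwd}(\mathcal B)$ contains all finite sets, let $\mathrm{nwd}^*(\mathcal B)$ be the dual filter; its positive sets are exactly the sets not in $\mathrm{nwd}(\mathcal B)$. If $\mathcal B$ is a $\pi$-base of a crowded topology on $\omega$, then $\mathrm{nwd}(\mathcal B)$ is the ideal of nowhere dense sets, and it contains the finite sets.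

**Definition.** For a filter $F$, $\mathbb L(F)$ consists of the trees $T\subseteq\omega^{<\omega}$ with a *stem* $s\in T$ such that every node of $T$ is comparable with $s$ and $\mathrm{succ}_T(t)=\{k:t^\frown k\in T\}\in F$ for every $t\in T$ with $t\supseteq s$. The order is inclusion.

Members of $F$ are infinite, so the stem is unique, and if $T'\subseteq T$ are conditions then $\mathrm{stem}(T')\supseteq\mathrm{stem}(T)$. For $t\in T$ with $t\supseteq\mathrm{stem}(T)$, the set of nodes of $T$ comparable with $t$ is a condition with stem $t$; we call it *the part of $T$ at $t$*. Finitely many conditions with the same stem $s$ have a common extension with stem $s$, namely their intersection. So $\mathbb L(F)$ is $\sigma$-centered, and its size is at most $\mathfrak c$. Let $h\in\omega^\omega$ be the generic branch and $A=\mathrm{ran}(h)$. Replacing $\mathrm{succ}_T(t)$ by $\{k\in\mathrm{succ}_T(t):k>f(|t|)\}$ throughout shows that $h$ eventually dominates every ground model $f$; in particular $A$ is infinite. (For $F=\mathrm{Fin}^*$, the filter of cofinite sets, we shall use $\mathbb L(F)$ just to increase $\mathfrak b$.)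

Now let $F=\mathrm{nwd}^*(\mathcal B)$ for a $\pi$-base $\mathcal B$ of $\tau$. If $N$ is nowhere dense, intersecting all successor sets with $\omega\setminus N\in F$ shows that $A\cap N$ is finite. And each $B\in\mathcal B$ is in $F^+$, so for a condition $T$ with stem $s$ there is $k\in B\cap\mathrm{succ}_T(s)$, and the part of $T$ at $s^\frown k$ forces $k\in A\cap B$. So $A$ is dense and almost disjoint from all old convergent sequences. Using such forcings $\mathbb L(\mathrm{nwd}^*)$ in an FS (finite support) iteration is a technique of Hrušák and Ramos-García from their work on Malykhin's problem; nothing is quoted from there.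

Three things remain. First, there are new sequences in $V[A]$. Second, later forcing may add sequences from $A$ converging to $x$. This really happens for small spaces: if $x$ has a neighborhood base $\mathcal U$ with $|\mathcal U|<\theta$ and we later force an infinite pseudo-intersection of $\{A\cap U\setminus\{x\}:U\in\mathcal U\}$, as we must to get $\mathfrak p\ge\theta$, then that pseudo-intersection is a sequence from $A$ converging to $x$. So the proof has to use $\pi$-weight $\ge\theta$ against all later iterands. Third, those later iterands include other forcings of the form $\mathbb L(\mathrm{nwd}^*(\mathcal B'))$, so these must be under control too. We take up the second point first, since it dictates the rest.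

## 3. Controlling a new infinite set by fewer than $\theta$ old ones

From now on $\theta$ is regular and uncountable. We say that $H$ **hits** $Z$ if $|H\cap Z|=\omega$. When a name is only known to have some property below a condition, we replace it by mixing with a name that has the property outright: it keeps its value below that condition and takes a fixed value with the property elsewhere.

Why should hitting matter? If $S\subseteq A$ is added later and $U$ is an old neighborhood of $x$, then $S$ does not converge to $x$ as soon as $A\setminus U$ hits $S$. So we want a criterion, in the earlier model, for an old set to hit a new one.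

**Definition.** A poset $P$ is *$\theta$-good* if for every $P$-name $\dot Z$ for an infinite subset of $\omega$ there is $\mathcal Z\subseteq[\omega]^\omega$ with $|\mathcal Z|<\theta$ such that for every $H\subseteq\omega$ in the ground model: if $H$ hits every $Z\in\mathcal Z$, then $\Vdash_P$ "$H$ hits $\dot Z$".

**Lemma 4.** Every poset $Q$ with $|Q|<\theta$ is $\theta$-good.

*Proof.* For $q\in Q$ let $Z_q=\{j:\exists r\le q\ r\Vdash j\in\dot Z\}$. Since $q\Vdash\dot Z\subseteq Z_q$, it is infinite. Put $\mathcal Z=\{Z_q:q\in Q\}$. Let $H$ hit all $Z_q$, and suppose $q\Vdash H\cap\dot Z\subseteq m$. Pick $j\in H\cap Z_q$ with $j\ge m$ and $r\le q$ with $r\Vdash j\in\dot Z$. Then $r\Vdash j\in(H\cap\dot Z)\setminus m$, a contradiction. $\square$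

So Cohen forcing, being countable, is $\omega_1$-good. In contrast, for a nonprincipal ultrafilter $\mathcal U$ the poset $\mathbb L(\mathcal U)$ is not $\omega_1$-good. Take $\dot Z$ to be the generic set $A$. As above, $A\cap N$ is finite whenever $N\notin\mathcal U$. Given a countable $\mathcal Z\subseteq[\omega]^\omega$, build $D\subseteq\omega$ such that $D$ and $\omega\setminus D$ both hit all $Z\in\mathcal Z$. One of the two is not in $\mathcal U$; it hits all of $\mathcal Z$ but is forced not to hit $A$.

**Lemma 5.** If $\langle P_\beta,\dot Q_\beta:\beta<\delta\rangle$ is an FS iteration of posets forced to be ccc and $\theta$-good, then $P_\delta$ is $\theta$-good.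

*Proof.* Recall that FS iterations of ccc posets are ccc; in particular $\theta$ stays regular. We use induction on $\delta$; for $\delta=0$ the poset is trivial and $\mathcal Z=\{Z\}$ works.

**Successor step.** The purpose is to compose two applications of goodness. Let $\dot Z$ be a $P*\dot Q$-name for an infinite set. In $V^P$ there is a family of size $<\theta$ as in the definition for $\dot Q$ and $\dot Z$, and we may take it nonempty. By ccc its size has at most countably many possible values, all below $\theta$, so they are bounded by some $\mu<\theta$ in $V$. Hence the family is enumerated, with repetitions, by a sequence $\langle\dot Z_i:i<\mu\rangle$ of $P$-names for infinite sets. Goodness of $P$ gives a family of size $<\theta$ for each $\dot Z_i$; let $\mathcal Z$ be the union of these $\mu$ families. As $\theta$ is regular, $|\mathcal Z|<\theta$. If $H$ hits all members of $\mathcal Z$, then $P$ forces that $H$ hits all $\dot Z_i$, hence that $\dot Q$ forces that $H$ hits $\dot Z$.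

**Limits of uncountable cofinality.** Here nothing new happens. A nice name for a subset of $\omega$ involves countably many conditions, each with finite support, so it is a $P_\beta$-name for some $\beta<\delta$. Apply the induction hypothesis to $P_\beta$.

**Limits of cofinality $\omega$.** Here a genuinely new set can appear, and we approximate it from outside. Let $\delta=\sup_n\delta_n$ with $\delta_n$ increasing, and let $\dot Z$ be a $P_\delta$-name for an infinite set. Let $\dot Z^n$ be a $P_{\delta_n}$-name for
$$\{j:\exists p\in P_\delta\ (p\upharpoonright\delta_n\in G_{\delta_n}\text{ and }p\Vdash_{P_\delta}j\in\dot Z)\}.$$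
It is infinite, because it contains $\dot Z[G]$ for any generic $G\subseteq P_\delta$ extending $G_{\delta_n}$. Let $\mathcal Z_n$ witness goodness of $P_{\delta_n}$ for $\dot Z^n$, and put $\mathcal Z=\bigcup_n\mathcal Z_n$; since $\theta$ is regular uncountable, $|\mathcal Z|<\theta$. Let $H$ hit all members of $\mathcal Z$ and suppose $p\Vdash H\cap\dot Z\subseteq m$. Fix $n$ with $\mathrm{supp}(p)\subseteq\delta_n$ and a generic $G_{\delta_n}\ni p\upharpoonright\delta_n$. Since $H$ hits $\dot Z^n[G_{\delta_n}]$, there are $j\in H$ with $j\ge m$ and $p'$ with $p'\upharpoonright\delta_n\in G_{\delta_n}$ and $p'\Vdash j\in\dot Z$. Take $r\in G_{\delta_n}$ below both $p\upharpoonright\delta_n$ and $p'\upharpoonright\delta_n$. As $p$ is trivial from $\delta_n$ on, $r\cup p'\upharpoonright[\delta_n,\delta)$ extends both $p$ and $p'$. It forces $j\in(H\cap\dot Z)\setminus m$, a contradiction. $\square$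

## 4. Favoring and rank in $\mathbb L(F)$

We need two analyses of $\mathbb L(F)$-names for infinite sets: one to find out when $\mathbb L(F)$ is $\theta$-good, one for subsets of the generic set $A$. Both rest on the same rank argument. Fix a filter $F$.

**Definition.** For $s\in\omega^{<\omega}$ and a statement $\varphi$ of the forcing language, *$s$ favors $\varphi$* if no condition with stem $s$ forces $\neg\varphi$.

Thus if $s$ favors $\varphi$, every condition with stem $s$ has an extension forcing $\varphi$. Also, if $T'\Vdash\varphi$ has stem $t$, then $t$ favors $\varphi$, since all conditions with stem $t$ are compatible with $T'$. For example, $s$ favors $j\in A$ if and only if $j\in\mathrm{ran}(s)$ or the set $\{j\}$ can be reached; but the latter never happens, since the condition with stem $s$ and all successor sets $\omega\setminus\{j\}$ forces $j\notin A$ when $j\notin\mathrm{ran}(s)$. So $s$ favors $j\in A$ exactly when $j\in\mathrm{ran}(s)$.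

**Step 1: favoring passes down.** We show
$$\text{if }\{k:t^\frown k\text{ favors }\varphi\}\in F^+,\text{ then }t\text{ favors }\varphi.\tag{1}$$
Let $T$ have stem $t$. The set meets $\mathrm{succ}_T(t)\in F$; choose $k$ in both. The part of $T$ at $t^\frown k$ has stem $t^\frown k$, so it has an extension forcing $\varphi$. Hence $T$ does not force $\neg\varphi$.

**Step 2: a rank.** The rank measures how far a node is from a given set $E\subseteq\omega^{<\omega}$. Put $\rho_E(t)=0$ iff $t\in E$. For $\beta>0$ put $\rho_E(t)\le\beta$ iff $t\in E$ or $\{k:\rho_E(t^\frown k)<\beta\}\in F^+$. Put $\rho_E(t)=\infty$ if there is no such $\beta$. The first property says that unavoidable sets give a rank: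
$$\text{if every }T\text{ with stem }s\text{ has a node }t\supseteq s\text{ in }E,\text{ then }\rho_E(s)<\infty.\tag{2}$$
Suppose $\rho_E(t)=\infty$. Then $\{k:\rho_E(t^\frown k)<\infty\}\notin F^+$, since countably many ordinals have a strict upper bound, which would bound the rank of $t$. So $\{k:\rho_E(t^\frown k)=\infty\}\in F$. If $\rho_E(s)=\infty$, we can therefore build, level by level, a $T$ with stem $s$ all of whose nodes $t\supseteq s$ have rank $\infty$. None of them is in $E$, contrary to the assumption.

**Step 3: rank one is reached inside any condition.** We show
$$\text{if }0<\rho_E(s)<\infty\text{ and }T\text{ has stem }s,\text{ there is }t\in T,\ t\supseteq s,\text{ with }\rho_E(t)=1.\tag{3}$$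
Among the nodes $t\in T$ with $t\supseteq s$ and $0<\rho_E(t)<\infty$ (for instance $s$) choose one with $\rho_E(t)=\beta$ minimal. Suppose $\beta>1$. Then $\{k:\rho_E(t^\frown k)<\beta\}\in F^+$, while $\{k:\rho_E(t^\frown k)=0\}\notin F^+$, since otherwise $\rho_E(t)\le1$. So $\{k:0<\rho_E(t^\frown k)<\beta\}\in F^+$ meets $\mathrm{succ}_T(t)$, contradicting minimality.

**Step 4: setup for a name.** Now we choose $E$ from a name $\dot Z$ for an infinite subset of $\omega$. Put
$$J_s=\{j:s\text{ favors }j\in\dot Z\}.$$
Suppose $J_s$ is finite. Let $m_s$ be least with $J_s\subseteq m_s$, and let $E_s=\{t\supseteq s:J_t\not\subseteq m_s\}$. Then $s\notin E_s$. If $T$ has stem $s$, some $T'\le T$ forces some $j\ge m_s$ into $\dot Z$; then $\mathrm{stem}(T')$ extends $s$, lies in $T$, and favors $j\in\dot Z$, so it is in $E_s$. By (2), $0<\rho_{E_s}(s)<\infty$. Call $t\supseteq s$ an *$s$-node* if $\rho_{E_s}(t)=1$. For an $s$-node $t$ we have $t\notin E_s$, so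
$$J_t\subseteq m_s,\qquad Y_{s,t}:=\{k:t^\frown k\in E_s\}\in F^+.\tag{4}$$
By (3), every condition with stem $s$ contains an $s$-node $t\supseteq s$. At an $s$-node, stepping to $t^\frown k$ with $k\in Y_{s,t}$ makes a value $j\ge m_s$ favored that was not favored at $t$.

## 5. Tame filters

When is $\mathbb L(F)$ $\theta$-good? At an $s$-node $t$, choosing one newly favored value for each $k\in Y_{s,t}$ defines a function $e$ on a positive set, and by (1) its fibers are not positive. A set $H$ will be hit through this node if $e^{-1}[H]$ is positive. This leads to the following definition.

**Definition.** $F$ is *$\theta$-tame* if for all $Y\in F^+$ and $e:Y\to\omega$ with all fibers $e^{-1}(j)\notin F^+$, there is $\mathcal Z\subseteq[\omega]^\omega$ with $|\mathcal Z|<\theta$ such that for every $H\subseteq\omega$ hitting all $Z\in\mathcal Z$ we have $e^{-1}[H]\in F^+$.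

Three examples show the range of the notion.

* The filter $\mathrm{Fin}^*$ is $\theta$-tame: here $Y$ is infinite and $e$ is finite-to-one, so $\mathcal Z=\{e[Y]\}$ works.
* A nonprincipal ultrafilter $\mathcal U$ is not $\omega_1$-tame: take $Y=\omega$ and $e$ the identity. For countable $\mathcal Z$ there is $D$ such that $D$ and $\omega\setminus D$ both hit all members of $\mathcal Z$, but they are not both in $\mathcal U^+=\mathcal U$.
* If $|\mathcal B|<\theta$ and $\mathrm{nwd}(\mathcal B)$ contains the finite sets, then $\mathrm{nwd}^*(\mathcal B)$ is $\theta$-tame. Since $Y\notin\mathrm{nwd}(\mathcal B)$, there is $B_0\in\mathcal B$ such that every $B\subseteq B_0$ in $\mathcal B$ meets $Y$. For each such $B$, also $Y\cap B\notin\mathrm{nwd}(\mathcal B)$, so $Y\cap B$ is not covered by finitely many fibers and $e[Y\cap B]$ is infinite. If $H$ hits all $e[Y\cap B]$, then $e^{-1}[H]$ meets every $B\subseteq B_0$ in $\mathcal B$, so $e^{-1}[H]\notin\mathrm{nwd}(\mathcal B)$.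

The third example does not apply where we need it. A space of $\pi$-weight $\lambda\in[\theta,\kappa)$ has $|\mathcal B|\ge\lambda\ge\theta$, and the family $\{e[Y\cap B]\}$ given by this argument may have $\lambda$ members, which is too many. Section 8 will replace it by a countable family, using the Fréchet–Urysohn property.

**Lemma 6.** If $F$ is $\theta$-tame, then $\mathbb L(F)$ is $\theta$-good.

*Proof.* Given a name $\dot Z$ for an infinite set, use Step 4.

**The family.** Put all infinite $J_s$ into $\mathcal Z$. For each $s$ with $J_s$ finite and each $s$-node $t$, choose $e_{s,t}:Y_{s,t}\to\omega$ with $e_{s,t}(k)\ge m_s$ and $e_{s,t}(k)\in J_{t^\frown k}$, which is possible because $t^\frown k\in E_s$. If some fiber $e_{s,t}^{-1}(j)$ were in $F^+$, then (1) would give $j\in J_t\subseteq m_s$, while $j\ge m_s$, a contradiction. So tameness gives a family of size $<\theta$ for $Y_{s,t}$ and $e_{s,t}$; add its members to $\mathcal Z$. There are countably many pairs $(s,t)$, so $|\mathcal Z|<\theta$.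

**It works.** Let $H$ hit all $Z\in\mathcal Z$, and suppose $T\Vdash H\cap\dot Z\subseteq m$ with stem $s$. If $J_s$ is infinite, take $j\in H\cap J_s$ with $j\ge m$; as $s$ favors $j\in\dot Z$, some extension of $T$ forces $j\in\dot Z$, a contradiction. If $J_s$ is finite, take by (3) an $s$-node $t\in T$. The set $H\setminus m$ also hits everything in $\mathcal Z$, so $e_{s,t}^{-1}[H\setminus m]\in F^+$. Pick $k\in\mathrm{succ}_T(t)$ in this set. As $t^\frown k$ favors $e_{s,t}(k)\in\dot Z$, some extension of the part of $T$ at $t^\frown k$ forces $e_{s,t}(k)\in(\dot Z\cap H)\setminus m$, a contradiction. $\square$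

## 6. Infinite subsets of the generic set

This section deals with the sequences from $A$ that appear in $V[A]$ itself. When $\dot Z$ is forced to be a subset of $A$, the newly favored value at $t^\frown k$ is essentially $k$ itself, and this gives much stronger control: membership of $\dot Z$ is tied to positive sets of $F$. In this lemma $F$ is any filter.

**Lemma 7.** Let $\dot Z$ be an $\mathbb L(F)$-name for an infinite subset of $A$. There is a countable $\mathcal Y\subseteq F^+$ such that for every ground model $U\subseteq\omega$: if $Y\setminus U\in F^+$ for all $Y\in\mathcal Y$, then $\Vdash$ "$\dot Z\setminus U$ is infinite".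

*Proof.* **The family.** For every $s$ we have $J_s\subseteq\mathrm{ran}(s)$: if $j\notin\mathrm{ran}(s)$, the condition with stem $s$ and all successor sets equal to $\omega\setminus\{j\}$ forces $j\notin A\supseteq\dot Z$. So all $J_s$ are finite. Let $t$ be an $s$-node and $k\in Y_{s,t}$. Some $j\ge m_s$ lies in $J_{t^\frown k}\subseteq\mathrm{ran}(t)\cup\{k\}$. If for $F^+$-many $k$ such a $j$ could be chosen in the finite set $\mathrm{ran}(t)$, then a single $j\ge m_s$ would work for $F^+$-many $k$, and (1) would give $j\in J_t\subseteq m_s$, a contradiction. Removing these $k$ from $Y_{s,t}\in F^+$ leaves a set in $F^+$, and for each remaining $k$ we have $j=k$. Therefore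
$$Y'_{s,t}:=\{k:t^\frown k\text{ favors }k\in\dot Z\}\in F^+.$$
Let $\mathcal Y$ be the countable set of all $Y'_{s,t}$, for all $s$ and all $s$-nodes $t$.

**It works.** Let $U$ be as in the statement. If $\dot Z\setminus U$ is not forced to be infinite, there are $T$ and $m$ with $T\Vdash\dot Z\setminus U\subseteq m$; let $s$ be the stem of $T$. By (3) take an $s$-node $t\in T$. As $Y'_{s,t}\setminus U\in F^+$ and finite sets are not positive, there is $k\in\mathrm{succ}_T(t)\cap(Y'_{s,t}\setminus U)$ with $k\ge m$. Since $t^\frown k$ favors $k\in\dot Z$, some extension of $T$ forces $k\in\dot Z\setminus U$, a contradiction. $\square$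

Here is how this will be used, in the simplest case. Let $\mathcal B$ be a $\pi$-base of a crowded $(\omega,\tau)$ and $F=\mathrm{nwd}^*(\mathcal B)$, and suppose that for every countable subfamily of $\mathcal B$ some neighborhood of $x$ contains none of its members. Given a name $\dot Z$ for an infinite subset of $A$, each $Y\in\mathcal Y$ is dense in some $B_Y\in\mathcal B$. By regularity there is an open $U\ni x$ whose closure contains no $B_Y$, $Y\in\mathcal Y$. Then $Y$ is dense in the nonempty open set $B_Y\setminus\mathrm{cl}\,U$, so $Y\setminus U$ is not nowhere dense. By Lemma 7, $\dot Z\setminus U$ is infinite, so $\dot Z$ does not converge to $x$: no sequence from $A\setminus\{x\}$ in $V[A]$ converges to $x$. To survive the rest of the iteration, we shall have to do this for fewer than $\theta$ names at once, which is why fewer than $\theta$ sets $B_Y$ must be handled by one $U$.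

## 7. The iteration

Assume the hypotheses of Theorem 2 in $V$. We build an FS iteration $\langle P_\beta,\dot Q_\beta:\beta<\kappa\rangle$ and write $V_\beta=V^{P_\beta}$ (so $V_\kappa=V^{P_\kappa}$). Write $\beta=\delta+n$ with $\delta$ limit or $0$ and $n<\omega$.

* $n\equiv0\pmod 3$: $Q_\beta=\mathbb L(\mathrm{Fin}^*)$.
* $n\equiv1\pmod 3$: bookkeeping hands us $\mathcal A\in V_\beta$ with $\mathcal A\subseteq[\omega]^\omega$, $|\mathcal A|<\theta$, all finite intersections infinite; if the object handed out is not of this kind, use $\mathcal A=\emptyset$. Let $Q_\beta$ be the set of $(a,\mathcal D)\in[\omega]^{<\omega}\times[\mathcal A]^{<\omega}$, ordered by $(a',\mathcal D')\le(a,\mathcal D)$ iff $a\subseteq a'$, $\mathcal D\subseteq\mathcal D'$ and $a'\setminus a\subseteq\bigcap\mathcal D$, where $\bigcap\emptyset=\omega$.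
* $n\equiv2\pmod 3$: bookkeeping hands us a family $\mathcal B\in V_\beta$ of nonempty subsets of $\omega$ with $0<|\mathcal B|<\kappa$. If $\mathrm{nwd}(\mathcal B)$ contains all finite sets and $V_\beta\models$ "$\mathrm{nwd}^*(\mathcal B)$ is $\theta$-tame", then $Q_\beta=\mathbb L(\mathrm{nwd}^*(\mathcal B))$. Otherwise, also if the object handed out is not of this kind, $Q_\beta=\mathbb L(\mathrm{Fin}^*)$.

**Step 1: the iterands.** We check ccc and goodness. In the second case, conditions with the same $a$ are compatible, so $Q_\beta$ is $\sigma$-centered; its size is less than $\theta$ because $\theta$ is uncountable. It adds an infinite pseudo-intersection of $\mathcal A$: let $P$ be the union of all $a$ occurring in the generic filter; a condition $(a,\mathcal D)$ can be extended by adding to $a$ any element of the infinite set $\bigcap\mathcal D$, so $P$ is infinite, and passing to $(a,\mathcal D\cup\{D\})$ ensures $P\setminus a\subseteq D$. So all iterands are $\sigma$-centered, hence ccc, and $\theta$-good by Lemmas 4 and 6 applied in $V_\beta$. All $P_\beta$ $(\beta\le\kappa)$ are ccc and preserve cardinals and cofinalities.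

**Step 2: counting.** We need few names. By induction, each $P_\beta$ $(\beta\le\kappa)$ has a dense subset of size $\le\kappa$ and forces $\mathfrak c\le\kappa$. First, given a dense set of size $\le\kappa$, ccc and $\kappa^\omega=\kappa$ leave at most $\kappa$ nice names for reals, so $\mathfrak c\le\kappa$ is forced. Then, for $\beta<\kappa$, $|Q_\beta|\le\kappa$ in $V_\beta$, and we may take the underlying set of $Q_\beta$ to be a subset of $\kappa$. Let $D_\beta$ be the set of conditions in $P_\beta$ all of whose nontrivial coordinates are ordinals of $V$ (that is, their canonical names). It has size at most $\kappa$, since its members are coded by finite partial functions from $\beta$ to $\kappa$. It is dense, by induction: for $p\in P_{\gamma+1}$ extend $p\upharpoonright\gamma$ to decide $p(\gamma)$ as an ordinal, then extend further into $D_\gamma$; at limits $\mathrm{supp}(p)$ is bounded, so the earlier case applies.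

**Step 3: bookkeeping.** Every relevant family must be handed out late enough. For $\mu<\kappa$, a nice $P_\beta$-name for a sequence of length $\mu$ of subsets of $\omega$ is given by $\mu\cdot\omega$ many countable antichains in a dense set of size $\le\kappa$, so there are at most $\kappa^{<\kappa}=\kappa$ nice names for sequences of length $<\kappa$ of subsets of $\omega$. Once $P_\alpha$ is defined, list these $P_\alpha$-names as $\langle\nu(\alpha,\iota):\iota<\kappa\rangle$. For each of the types $n\equiv1$ and $n\equiv2$ there are $\kappa$ ordinals $\beta<\kappa$ of that type; map them to $\kappa\times\kappa$ so that every pair is attained $\kappa$ times, and then replace the value $(\alpha,\iota)$ at $\beta$ by $(0,0)$ whenever $\alpha>\beta$. Every pair $(\alpha,\iota)$ is still attained at some $\beta\ge\alpha$. At stage $\beta$ with value $(\alpha,\iota)$, hand out the range of the sequence named by $\nu(\alpha,\iota)$. So every family in $V_\alpha$ enumerated there in length $<\kappa$ is handed out, in each of the two types, at some stage $\beta\ge\alpha$.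

**Step 4: small objects appear early.** Since $\kappa$ is regular uncountable, supports are finite and $P_\kappa$ is ccc, every sequence of length $<\kappa$ of subsets of $\omega$ in $V_\kappa$ has a name involving fewer than $\kappa$ conditions, whose supports are bounded below $\kappa$. Hence it lies in $V_\alpha$ for some $\alpha<\kappa$.

**Step 5: tails are good.** By the standard factorization of FS iterations, the quotient $P_\kappa/G_\alpha$ is in $V_\alpha$ equivalent to the FS iteration of the remaining iterands $\dot Q_\gamma$, $\alpha\le\gamma<\kappa$, all forced to be ccc and $\theta$-good. By Lemma 5 applied in $V_\alpha$: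
$$\text{for }\alpha<\kappa,\text{ the tail forcing from }V_\alpha\text{ to }V_\kappa\text{ is }\theta\text{-good in }V_\alpha.\tag{5}$$

**Proposition 8.** In $V_\kappa$: $\mathfrak b=\mathfrak c=\kappa$; $\mathfrak p\ge\theta$; every cardinal $\lambda$ with $\omega_1\le\lambda<\theta$ is in the spectrum; $\kappa$ is in the spectrum; and nothing above $\kappa$ is.

*Proof.* Fewer than $\kappa$ functions lie in some $V_\alpha$ by Step 4, and they are dominated by the generic branch $h$ of a later stage $n\equiv0$. So $\kappa\le\mathfrak b\le\mathfrak c\le\kappa$. A family $\mathcal A\subseteq[\omega]^\omega$ of size $<\theta$ with all finite intersections infinite lies, with an enumeration, in some $V_\alpha$ and is handed out at a later stage $n\equiv1$, which adds an infinite pseudo-intersection; so $\mathfrak p\ge\theta$. The three statements on the spectrum are proved as in Proposition 1: for $\lambda<\theta\le\mathfrak p$ use the separability of $2^\lambda$ and Fact A; for $\kappa$ use Fact B, $\mathfrak b=\kappa$, and the fact that a countable space has at most $\mathfrak c=\kappa$ open sets, which also excludes all cardinals above $\kappa$. $\square$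

To prove Theorem 2 it remains to show that in $V_\kappa$ no countable regular Fréchet–Urysohn space has $\pi$-weight in $[\theta,\kappa)$. Suppose that $X$ is such a space; the next three sections derive a contradiction.

## 8. Fréchet–Urysohn spaces give tame filters

**Step 1: finding the right point and removing isolated points.** The argument at the end of Section 6 needs a point where fewer than $\theta$ open sets never suffice.

**Definition.** A *local $\pi$-base* at $x$ is a family of nonempty open sets such that every neighborhood of $x$ contains one of them, and $\pi\chi(x)$ is the least size of a local $\pi$-base at $x$.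

Unlike the members of a neighborhood base, the sets need not contain $x$: at the vertex $\infty$ of the fan of Section 1, the singletons of isolated points form a countable local $\pi$-base, although there is no countable neighborhood base.

If $\pi\chi(x)<\theta$ for all $x\in X$, the union of countably many local $\pi$-bases of size $<\theta$ is a $\pi$-base of size $<\theta$, a contradiction. Fix $x$ with $\pi\chi(x)\ge\theta$. Let $I$ be the set of isolated points. If $x\in\overline I$, then $\{\{y\}:y\in I\}$ would be a countable local $\pi$-base at $x$. So $x\notin\overline I$, and we replace $X$ by its open subspace $X\setminus\overline I$. This is again regular, Hausdorff and Fréchet–Urysohn, and it is crowded, since an isolated point of an open subspace is isolated in $X$. The members of a $\pi$-base of $X$ that are contained in the subspace form a $\pi$-base of it, so its $\pi$-weight is still $<\kappa$. The value $\pi\chi(x)$ is unchanged: from a local $\pi$-base at $x$ in $X$ keep the members contained in the subspace; conversely, a local $\pi$-base at $x$ in the subspace is one in $X$. The new space is nonempty, Hausdorff and crowded, hence countably infinite, and we may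 take $X=(\omega,\tau)$.

Let $\mathcal B=\{B_\xi:\xi<\lambda\}$ be a $\pi$-base of $\tau$ of minimal size $\lambda$. A $\pi$-base is a local $\pi$-base at $x$, so $\theta\le\pi\chi(x)\le\lambda<\kappa$. In $V_\kappa$, $\mathrm{nwd}(\mathcal B)$ is exactly the ideal of $\tau$-nowhere dense sets, and it contains all finite sets because there are no isolated points.

**Step 2: neighborhoods $U_\Gamma$, chosen in advance.** We must choose $U$ after seeing which $B_\xi$ are relevant, yet $U$ must lie in the model $V_\beta$ over which we force. So we fix fewer than $\kappa$ candidates that suffice for all cases; this is where the hypothesis on cofinal sets is used. By that hypothesis there is $\mathcal C\in V$ with $|\mathcal C|<\kappa$ that is cofinal in $([\lambda]^{<\theta})^V$. Since $P_\kappa$ is ccc and $\theta>\omega$, a subset $\{\xi_i:i<\mu\}$ of $\lambda$ in $V_\kappa$ with $\mu<\theta$ is covered by a set in $V$ of size $\le|\mu|\cdot\omega<\theta$ (collect the countably many possible values of each $\xi_i$), hence by a member of $\mathcal C$.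

For $\Gamma\in\mathcal C$, the family $\{B_\xi:\xi\in\Gamma\}$ has size $<\theta\le\pi\chi(x)$, so it is not a local $\pi$-base at $x$: some neighborhood of $x$ contains no $B_\xi$ with $\xi\in\Gamma$. By regularity there is $U_\Gamma\in\tau$ with
$$x\in U_\Gamma,\qquad B_\xi\not\subseteq\mathrm{cl}_\tau U_\Gamma\ \text{ for all }\xi\in\Gamma.\tag{6}$$
By Step 4 of Section 7 fix $\alpha<\kappa$ with $\langle B_\xi:\xi<\lambda\rangle,\langle U_\Gamma:\Gamma\in\mathcal C\rangle\in V_\alpha$, and let $\beta\ge\alpha$ be a stage of type $n\equiv2$ at which $\mathcal B$ is handed out.

**Lemma 9.** $V_\beta\models$ "$F:=\mathrm{nwd}^*(\mathcal B)$ is $\theta$-tame". Hence $Q_\beta=\mathbb L(F)$.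

*Proof.* Let $Y,e\in V_\beta$ with $Y\notin\mathrm{nwd}(\mathcal B)$, $e:Y\to\omega$, and all fibers in $\mathrm{nwd}(\mathcal B)$. The plan is to find countably many witnesses in $V_\kappa$, one for each point of an open set, and then to pull them back to $V_\beta$ by (5).

**A sequence on which $e$ is finite-to-one.** Work in $V_\kappa$. As $Y$ is not nowhere dense, there is a $\tau$-open $W\ne\emptyset$ with $Y\cap W$ dense in $W$. Fix $y\in W$. We want a set $S_y\subseteq Y$ converging to $y$ on which $e$ is finite-to-one. As $y$ is not isolated, the Fréchet–Urysohn property gives $x_n\in W\setminus\{y\}$ converging to $y$. Choose open $O_n$ with $x_n\in O_n\subseteq W$ and $y\notin\mathrm{cl}\,O_n$. Let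
$$A'=\bigcup_n\big((Y\cap O_n)\setminus e^{-1}[\{0,\dots,n\}]\big).$$
The set $e^{-1}[\{0,\dots,n\}]$ is nowhere dense and $Y\cap O_n$ is dense in $O_n$, so the $n$-th piece is dense in $O_n$: every nonempty open $O\subseteq O_n$ contains a nonempty open $O'$ disjoint from $e^{-1}[\{0,\dots,n\}]$, and $O'$ meets $Y$. So $x_n\in\mathrm{cl}\,A'$ for all $n$, hence $y\in\mathrm{cl}\,A'$, while $y\notin A'$. By the Fréchet–Urysohn property some sequence from $A'$ converges to $y$; as $y\notin A'$, no value is taken infinitely often, so its range $S_y\subseteq A'$ is infinite, and every neighborhood of $y$ contains all but finitely many points of $S_y$.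

Each $S_y\cap O_n$ is finite, because $y\notin\mathrm{cl}\,O_n$. If $z\in S_y$ and $e(z)=j$, then $z$ is in the $n$-th piece for some $n$; there $e(z)>n$, so $n<j$. Thus $z\in\bigcup_{n<j}O_n$. Hence $S_y\cap e^{-1}(j)\subseteq\bigcup_{n<j}(S_y\cap O_n)$ is finite, and $e$ is finite-to-one on $S_y$. So $Z_y:=e[S_y]$ is infinite.

**Countably many witnesses in $V_\kappa$.** If $H$ hits $Z_y$, then $e^{-1}[H]\cap S_y$ is infinite, so $y\in\mathrm{cl}(e^{-1}[H])$. So if $H$ hits all $Z_y$, $y\in W$, then $e^{-1}[H]$ is dense in $W$, hence $e^{-1}[H]\notin\mathrm{nwd}(\mathcal B)$. As $W$ is countable, there are in $V_\kappa$ countably many infinite sets $Z_n$ $(n<\omega)$ such that every $H\in V_\beta$ hitting all of them has $e^{-1}[H]\notin\mathrm{nwd}(\mathcal B)$.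

**Pulling back to $V_\beta$.** Choose in $V_\beta$ a sequence of names $\dot Z_n$ for the tail forcing, forced by every condition to be infinite, and a condition $p$ in the tail generic forcing the property just stated. By (5) there are $\mathcal Z_n\in V_\beta$ with $|\mathcal Z_n|<\theta$ witnessing goodness for $\dot Z_n$; choose them in $V_\beta$ and let $\mathcal Z=\bigcup_n\mathcal Z_n$, so $|\mathcal Z|<\theta$. If $H\in V_\beta$ hits all members of $\mathcal Z$, it is forced to hit all $\dot Z_n$. So $p\Vdash e^{-1}[H]\notin\mathrm{nwd}(\mathcal B)$, and by absoluteness $e^{-1}[H]\notin\mathrm{nwd}(\mathcal B)$ in $V_\beta$, that is, $e^{-1}[H]\in F^+$. $\square$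

Note how the assumption is used: that $X$ is Fréchet–Urysohn in the *final* model makes $F$ tame in the *intermediate* model $V_\beta$, so the iteration did force with $\mathbb L(F)$ at stage $\beta$.

## 9. No sequence from $A$ converges to $x$ in $V_\kappa$

**Step 1: the sequence we have to refute.** Let $A\in V_{\beta+1}$ be the generic set of $Q_\beta=\mathbb L(F)$. As computed in Section 2, $A\cap B\neq\emptyset$ for all $B\in\mathcal B$, so $A$ is $\tau$-dense in $V_\kappa$. As there are no isolated points, $x\in\mathrm{cl}_\tau(A\setminus\{x\})$. By the Fréchet–Urysohn property there is in $V_\kappa$ an infinite $S\subseteq A\setminus\{x\}$ with $S\setminus U$ finite for every neighborhood $U$ of $x$.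

**Step 2: from $V_\kappa$ to $V_{\beta+1}$.** We replace $S$ by fewer than $\theta$ sets in $V_{\beta+1}$. Apply (5) in $V_{\beta+1}$ to a tail name for $S$ that is forced to be an infinite subset of $A$, transported by a bijection $\omega\to A$ in $V_{\beta+1}$. We get $\mu<\theta$ and infinite sets $Z_i\subseteq A$ $(i<\mu)$ with $\langle Z_i:i<\mu\rangle\in V_{\beta+1}$ such that
$$\text{every }H\in V_{\beta+1},\ H\subseteq A,\text{ hitting all }Z_i\text{ also hits }S.\tag{7}$$

**Step 3: from $V_{\beta+1}$ to $V_\beta$.** We replace the $Z_i$ by fewer than $\theta$ positive sets in $V_\beta$. In $V_\beta$ let $\langle\dot Z_i:i<\mu\rangle$ be $\mathbb L(F)$-names for the $Z_i$, forced to be infinite subsets of $A$. Let $\mathcal Y_i\subseteq F^+$ be the countable family given by Lemma 7 for $\dot Z_i$, and let $\mathcal Y=\bigcup_{i<\mu}\mathcal Y_i$. Then $|\mathcal Y|\le|\mu|\cdot\omega<\theta$.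

**Step 4: one neighborhood for all of $\mathcal Y$.** Each $Y\in\mathcal Y$ is not in $\mathrm{nwd}(\mathcal B)$, so there is $\xi_Y<\lambda$ such that every $B'\in\mathcal B$ with $B'\subseteq B_{\xi_Y}$ meets $Y$. By Step 2 of Section 8 choose $\Gamma\in\mathcal C$ with $\{\xi_Y:Y\in\mathcal Y\}\subseteq\Gamma$, and let $U=U_\Gamma\in V_\beta$. Let $Y\in\mathcal Y$. By (6), $B_{\xi_Y}\setminus\mathrm{cl}_\tau U$ is a nonempty $\tau$-open set, so it contains some $B_\zeta\in\mathcal B$. Every $B'\in\mathcal B$ with $B'\subseteq B_\zeta$ is contained in $B_{\xi_Y}$, so it meets $Y$, and it is disjoint from $U$; so it meets $Y\setminus U$. Hence $Y\setminus U\notin\mathrm{nwd}(\mathcal B)$. This is absolute, so in $V_\beta$ we have $Y\setminus U\in F^+$ for all $Y\in\mathcal Y$.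

**Step 5: back up to the contradiction.** By Lemma 7, applied in $V_\beta$ to each $\dot Z_i$, the set $Z_i\setminus U$ is infinite for all $i<\mu$. That is, $H:=A\setminus U\in V_{\beta+1}$ hits all $Z_i$. By (7), $H$ hits $S$, so $S\setminus U$ is infinite. But $U$ is a $\tau$-neighborhood of $x$, so $S\setminus U$ is finite by the choice of $S$. This contradiction shows that no countable regular Fréchet–Urysohn space in $V_\kappa$ has $\pi$-weight in $[\theta,\kappa)$. Together with Proposition 8 this proves Theorem 2, and with it Corollary 3: for $\theta=\omega_2$ and $\kappa=\omega_3$ over a model of GCH, the spectrum is exactly $\{\aleph_1,\aleph_3\}$. $\blacksquare$
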